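# Gradients that are constant on planes and discontinuous at a point

## 1. Three conclusions that fail for a gradient

**Theorem 1.** Let $\kappa,m\ge1$ be integers and let $Y:\mathbb R^m\to\mathbb R^{\kappa\times\kappa}$ be linear with $|Y(y)\zeta|=|y||\zeta|$ for all $y\in\mathbb R^m$, $\zeta\in\mathbb R^\kappa$. Put $k=2\kappa$ and $n=2\kappa+m$. For every $1\le p<n$ there are a ball $\Omega\subset\mathbb R^n$ about $0$ and a function $u\in W^{2,p}(\Omega)\cap C^2(\Omega\setminus\{0\})$ such that $w=Du$ is pointwise weakly $(n-k)$-flatly foliated, with witnessing decomposition $F_k=\Omega$, $F_0=\dots=F_{k-1}=\emptyset$, and yet each of the following three statements is false: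

- (a) $w$ is continuous;
- (b) for every $j\in\{0,\dots,k\}$ and every $(n-j)$-plane $P$ in $\Omega_j$ on which $w$ is $\mathcal H^{n-j}$-a.e. constant, $w$ is constant on $P$;
- (c) $w$ is $(n-k)$-flatly foliated.

The precise definitions are in Section 2. For the special decomposition in the theorem they reduce to one sentence: *through every $x\in\Omega$ there passes an $(n-k)$-dimensional flat piece of $\Omega$ on which $w$ is almost everywhere constant.* In our example many of these pieces pass through the origin, each carrying its own constant.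

The theorem answers a conjecture posed in Robert L. Jerrard and Mohammad Reza Pakzad, "Sobolev spaces of isometric immersions of arbitrary dimension and codimension", arXiv:1405.4765 (2014). The background is the following known result, for maps $w:\Omega\to\mathbb R^\ell$ on an open set $\Omega\subset\mathbb R^n$ and integers $1\le k<n$, $\ell\ge1$.

**Proposition A (known).** Let $w\in W^{1,p}_{loc}(\Omega;\mathbb R^\ell)$ for some $p\ge\min\{2k,n\}$. If $w$ is pointwise weakly $(n-k)$-flatly foliated, then $w$ is continuous. As a result, $w$ is constant on every $(n-j)$-plane in $\Omega_j$ on which it is $\mathcal H^{n-j}$-a.e. constant. In particular $w$ is $(n-k)$-flatly foliated.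

The exponent cannot be lowered in general. For $k\in\{2,4,8\}$ and $n\ge2k$, maps built from the Hopf fibrations $S^3\to S^2$, $S^7\to S^4$, $S^{15}\to S^8$ are pointwise weakly $(n-k)$-flatly foliated, lie in $W^{1,p}_{loc}$ for all $p<\min\{2k,n\}$, and are not continuous. These maps are not gradients of scalar functions. The conjecture says that for gradients a smaller exponent suffices.

**Conjecture.** If $w=Du$ with $u\in W^{2,p}_{loc}(\Omega)$ scalar, then the conclusions of Proposition A hold as soon as $p\ge k+1$.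

Theorem 1 shows that this is false. Take $\kappa=m=2$ and
$$Y(y)=\begin{pmatrix}y_1&-y_2\\y_2&y_1\end{pmatrix},$$
which is multiplication by the complex number $y_1+iy_2$. Then $(n,k)=(6,4)$, and every $p\in[5,6)$ satisfies $p\ge k+1$ and $p<n$.

We shall also prove the following. We say that the conjecture *is false for $(n,k)$ at $p$* if there are an open $\Omega\subset\mathbb R^n$ and a $u\in W^{2,p}_{loc}(\Omega)$ satisfying its hypotheses for which (a), (b), (c) fail. Let $\rho(\kappa)$ be the Radon–Hurwitz number, recalled in Section 2.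

**Theorem 2.**

1. If $k=2\kappa$ and $n=k+m$ with $2\le m\le\rho(\kappa)$, then $\min\{2k,n\}=n$, and Proposition A is false for gradients for every $p\in[1,n)$. This contains all $k\equiv0$ mod $4$ with $n=k+2$.
2. If $k\ge4$, $k\not\equiv3$ mod $4$ and $n\ge k+2$, the conjecture is false for $(n,k)$, for all $p\in[k+1,p^*)$ with some $p^*>k+1$.
3. If $k\ge5$ and $n\ge k+4$, the conjecture is false for $(n,k)$, for all $p\in[k+1,p^*)$ with some $p^*>k+1$.
4. If $k=1$ or $n=k+1$, the conjecture is true.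

In particular the conjecture is false for every $k\ge4$ and all $n\ge k+4$. The cases $k\in\{2,3\}$ with $n\ge k+2$, and $k\equiv3$ mod $4$, $k\ge7$, $n\in\{k+2,k+3\}$, are not decided here.

Part 4 is immediate. If $k=1$, then $k+1=2\ge\min\{2k,n\}$. If $n=k+1$, then $k+1=n\ge\min\{2k,n\}$. In both cases Proposition A applies. So a counterexample needs $n\ge k+2$.

## 2. Planes, precise representatives, foliations, and the maps $Y$

**Definition (planes).** For an open set $U\subset\mathbb R^n$ and $0\le j\le n$, an *$(n-j)$-plane in $U$* is a connected component of $U\cap(a+V)$, where $a\in\mathbb R^n$ and $V$ is a linear subspace of dimension $n-j$.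

The words "connected component" matter: a line through $0$ meets $\mathbb R^2\setminus\{0\}$ in two rays, and each ray is a $1$-plane in $\mathbb R^2\setminus\{0\}$. If $U$ is a ball, the intersection is convex, so it is a single plane in $U$ or empty.

**Definition (precise representative).** For $w\in W^{1,1}_{loc}(\Omega;\mathbb R^\ell)$ we set $w(x)=\lim_{r\to0}\frac1{|B_r(x)|}\int_{B_r(x)}w$ wherever this limit exists, and leave $w$ undefined elsewhere. "$w$ is $\mathcal H^{n-j}$-a.e. constant on $P$" means: there is $\xi$ such that at $\mathcal H^{n-j}$-a.e. $x\in P$ the limit exists and equals $\xi$. "$w$ is constant on $P$" means: the limit exists and equals one and the same $\xi$ at every $x\in P$. "$w$ is continuous" means: $w$ agrees a.e. with a continuous function $\bar w$; then the limit exists everywhere and $w=\bar w$ everywhere.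

For example, $x/|x|$ on $\mathbb R^2$ lies in $W^{1,1}_{loc}$, because its derivative is of size $1/|x|$. By symmetry its averages over $B_r(0)$ are $0$, so the precise representative is defined at $0$, with value $0$, although the map is not continuous.

**Definition (foliations).** $w\in W^{1,1}_{loc}(\Omega;\mathbb R^\ell)$ is *pointwise weakly $(n-k)$-flatly foliated* if there are pairwise disjoint sets $F_0,\dots,F_k$ (a *witnessing decomposition*) with

- (i) $\Omega=F_0\cup\dots\cup F_k$;
- (ii) for each $j\in\{0,\dots,k\}$ the set $\Omega_j:=F_0\cup\dots\cup F_j$ is open;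
- (iii) for each $j$ and each $x\in F_j$ there is an $(n-j)$-plane $P$ in $\Omega_j$ with $x\in P$ on which $w$ is $\mathcal H^{n-j}$-a.e. constant.

It is *$(n-k)$-flatly foliated* if it is continuous and (i)–(iii) hold with "$\mathcal H^{n-j}$-a.e. constant" replaced by "constant".

Two examples with $k=1$. First, $u=((x_1)_+)^2$ on $\mathbb R^n$ has $w=(2(x_1)_+,0,\dots,0)$. Take $F_0=\{x_1<0\}$, whose single connected component carries the value $0$, and $F_1=\{x_1\ge0\}$, covered by the hyperplanes $x_1=\text{const}$. Second, let $u=|x|$ on $\mathbb R^2$, so $w=x/|x|$. On $\mathbb R^2\setminus\{0\}$ it is foliated by rays, with $F_1=\mathbb R^2\setminus\{0\}$. On a ball about $0$ it is not foliated. Indeed $w$ is nowhere locally constant, so $F_0=\emptyset$. A chord through $0$ carries two values, each on a set of positive length, and on a chord missing $0$ the map $x/|x|$ is not constant.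

For the decomposition of Theorem 1 we have $\Omega_j=\emptyset$ for $j<k$ and $\Omega_k=\Omega$. So (i) and (ii) are trivial, and (iii) is the sentence displayed after the theorem.

**The maps $Y$.** The hypothesis says that $Y(y)$ is $|y|$ times an orthogonal matrix. Hence $YY^T=Y^TY=|y|^2I$ and also $|Y(y)^T\zeta|=|y||\zeta|$. For fixed $\zeta\ne0$ the linear map $y\mapsto Y(y)\zeta$ is injective, so $m\le\kappa$. The Hurwitz–Radon theorem says that $Y$ exists exactly when $m\le\rho(\kappa)$, where $\rho(\kappa)=8\alpha+2^\beta$ if $\kappa=2^{4\alpha+\beta}\cdot(\text{odd})$ with $0\le\beta\le3$. We need only the elementary cases: $Y(y)=y$ for $\kappa=m=1$; and, for $\kappa$ even and $m=2$, $Y(y)=y_1I+y_2J$ with $J$ orthogonal and $J^2=-I$. In that case $J^T=-J$, so $Y^TY=(y_1I-y_2J)(y_1I+y_2J)=|y|^2I$.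

We shall use one standard fact three times.

**Lemma 1 (removable sets).** Let $\Omega\subset\mathbb R^n$ be a ball and $Z\subset\Omega$ relatively closed with $\mathcal H^{n-1}(Z)=0$. Let $g$ be bounded and locally Lipschitz on $\Omega\setminus Z$ with $Dg\in L^p$, $1\le p\le\infty$. Then $g\in W^{1,p}(\Omega)$, and its weak gradient is the a.e. classical gradient $Dg$.

**Proof.** Orthogonal projection onto a coordinate hyperplane is $1$-Lipschitz, so the projection of $Z$ is $\mathcal H^{n-1}$-null: almost every line parallel to a coordinate axis misses $Z$. On such a line $g$ is locally Lipschitz, hence locally absolutely continuous. By Rademacher's theorem and Fubini, on almost every such line the partial derivative exists a.e. and is the corresponding component of $Dg\in L^p$. This is the ACL (absolutely continuous on lines) characterization of $W^{1,p}$. $\square$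

## 3. The model $\mathrm{Re}(a\bar b/y)$ on a cone

*The smallest case, by hand.* Write $x=(y,a,b)\in\mathbb R^3$ and consider $u=ab/y$ on the cone $|a|,|b|\le|y|$, $y\ne0$. Then
$$Du=\Big(-\frac{ab}{y^2},\ \frac by,\ \frac ay\Big)=(-st,\ s,\ t),\qquad s=\frac by,\quad t=\frac ay .$$
So $Du$ is constant on each line $\{(y,ty,sy)\}$ with $|s|,|t|\le1$. All these lines pass through $0$, and the constants are different: any function that looks like this near $0$ has a gradient discontinuous at $0$. Also $D^2u$ is homogeneous of degree $-1$, so $|D^2u|\le C/|x|$ on the cone, and it is in $L^p$ near $0$ for $p<3$. Here $k=2$, $n=3$, and $k+1=3$. We just miss the exponent of the conjecture, as we must, because $n=k+1$.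

*The dimension count.* The bound $|D^2u|\le C/|x|$ gives $L^p$ for $p<n$. To reach $p\ge k+1$ with such a singularity we need $n\ge k+2$, so the pieces on which $Du$ is constant must have dimension $n-k\ge2$. Hence we want *two-dimensional planes*, all through one point, with different values of the gradient. Replace real numbers by complex ones: for $x=(y,a,b)\in\mathbb C^3=\mathbb R^6$ let $u=\mathrm{Re}(a\bar b/y)$. With the real inner product $\zeta\cdot\eta=\mathrm{Re}(\bar\zeta\eta)$ and increments $\dot y,\dot a,\dot b$,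
$$\partial_au\cdot\dot a=\mathrm{Re}\Big(\dot a\,\frac{\bar b}y\Big)=s\cdot\dot a,\qquad\partial_bu\cdot\dot b=t\cdot\dot b,\qquad\partial_yu\cdot\dot y=-\mathrm{Re}\Big(\frac{a\bar b}{y^2}\dot y\Big)=-\mathrm{Re}(\bar s\,\dot y\,t),$$
with $s=b/\bar y$ and $t=a/y$. So $Du$ depends only on $(s,t)$ and is constant on the real $2$-planes $\{(y,\,yt,\,\bar ys):y\in\mathbb C\}$, all of which contain $0$. This is $(n,k)=(6,4)$.

*For general $Y$.* The same computation gives $u=a\cdot Y(y)b/|y|^2$, with $t=Y^Ta/|y|^2$ and $s=Yb/|y|^2$, that is, $a=Y(y)t$ and $b=Y(y)^Ts$. If $|t|,|s|\le1$, this is the cone $|a|,|b|\le|y|$.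

*Where the formula stops.* One cannot use the formula everywhere. In the complex case the second derivative in $y$ is the quadratic form $\dot y\mapsto2\,\mathrm{Re}(a\bar b\,\dot y^2/y^3)$, of norm $2|a||b||y|^{-3}$, which is not locally integrable across $\{y=0\}$, a set of codimension $2$. Moreover the points $(0,a,b)\ne0$ lie on none of the planes $\{(y,yt,\bar ys)\}$. So we must keep the formula on the cone, change it outside the cone, and still have a plane through *every* point.

## 4. Planes from critical points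

The way to fill the complement of the cone is to write $u$ as a critical value. On the cone, $u(x)$ is the value of $s\cdot a+t\cdot b-s\cdot Y(y)t$ at its critical point in $(s,t)$: the critical equations are $a=Yt$, $b=Y^Ts$, and the value is then $t\cdot b=a\cdot Yb/|y|^2$. Now subtract a $C^2$ function $h(s,t)$ that vanishes for $|s|,|t|\le1$. For $s,t\in\bar B_2\subset\mathbb R^\kappa$ put
$$\Phi(s,t;x)=s\cdot a+t\cdot b-s\cdot Y(y)t-h(s,t),\qquad z=(s,t),$$
$$G:=(\Phi_s,-\Phi_t)=\big(a-Yt-h_s,\ -b+Y^Ts+h_t\big). \tag{1}$$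

Two things come for free, whatever $h$ is.

*The planes.* For fixed $(s,t)$ the equation $G(s,t;x)=0$ is affine in $x$. Its solution set is
$$\Pi_{s,t}=\big\{\big(y,\ Y(y)t+h_s(s,t),\ Y(y)^Ts+h_t(s,t)\big):\ y\in\mathbb R^m\big\}, \tag{2}$$
an affine subspace of dimension $m=n-k$.

*The gradient.* If $z(x)$ is a $C^1$ function with $G(z(x);x)=0$ and $u(x)=\Phi(z(x);x)$, then $\Phi_z=0$ at $z(x)$, so
$$Du=\Phi_x=W(z(x)),\qquad W(s,t):=\big((-s\cdot Y(e_i)t)_{i\le m},\ s,\ t\big). \tag{3}$$
Thus $Du$ is constant on each $\Pi_{s,t}$, as long as $z(x)=(s,t)$ there.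

What is not free is this: every $x\neq0$ near $0$ must have *exactly one* critical point $z(x)$, and $Dz=-(D_zG)^{-1}G_x$ must be in $L^p$. With
$$A:=\Phi_{ss}=-h_{ss},\qquad B:=-\Phi_{tt}=h_{tt},\qquad N:=\Phi_{st}=-Y-h_{st},$$
$$\mathcal J:=D_zG=\begin{pmatrix}A&N\\-N^T&B\end{pmatrix},\qquad(\sigma,\theta)\cdot\mathcal J(\sigma,\theta)=\sigma\cdot A\sigma+\theta\cdot B\theta. \tag{4}$$
The term $N$ cancels in the quadratic form. So we look for $h$ with $A\ge0$ and $B\ge0$: then $\Phi$ is convex in $s$ and concave in $t$, and critical points are saddle points. Near $y=0$ the matrix $N$ may be of no help, and $A$ and $B$ must carry the inversion.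

## 5. Separate penalties make a whole $\kappa$-plane singular

For $q>2$ and $\zeta\in\mathbb R^\kappa$ let
$$d_\zeta=(|\zeta|-1)_+,\qquad F(\zeta)=d_\zeta^{\,q}.$$
$F$ is convex, being a convex nondecreasing function of $|\zeta|$. For $1<|\zeta|\le2$ the eigenvalues of $D^2F$ are $q(q-1)d_\zeta^{q-2}$ (radial) and $qd_\zeta^{q-1}/|\zeta|$ (tangential). Both tend to $0$ as $|\zeta|\to1$ because $q>2$, so $F\in C^2$. Since $d_\zeta\le1$, $|\zeta|\le2$ and $q>2$,
$$d_\zeta^{q-1}I\le D^2F(\zeta)\le q^2d_\zeta^{q-2}I,\qquad|\nabla F(\zeta)|=q\,d_\zeta^{q-1}\qquad(|\zeta|\le2). \tag{5}$$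

The natural first choice is $h_0(s,t)=F(t)-F(s)$. It gives $A=D^2F(s)\ge0$, $B=D^2F(t)\ge0$ and $N=-Y$. What goes wrong is at $y=0$. There
$$\Phi=[s\cdot a+F(s)]+[t\cdot b-F(t)],$$
and if $a=0$, every $s$ with $|s|\le1$ minimizes the first bracket. So at the points $(0,0,b)$, $b\ne0$ small, the critical point is not unique. If $|t|>1$ is close to $1$, the planes $\Pi_{s,t}$, $|s|\le1$, all pass through $(0,0,\nabla F(t))$ with different values of $Du$.

*This choice fails for $(6,4)$.* We check that it never gives $Du\in W^{1,p}_{loc}$ near $0$ for $p>m+\kappa$; for $\kappa=m=2$ this means $p>4$, so the range $p\ge5$ is excluded. For $x$ near $0$, critical points exist and lie in $B_{3/2}\times B_{3/2}$ (Step 1 of Section 7 applies verbatim). Let $y\ne0$. If $\sigma\cdot A\sigma+\theta\cdot B\theta=0$, then $A\sigma=0$ and $B\theta=0$, so $\mathcal J(\sigma,\theta)=(-Y\theta,\,Y^T\sigma)$, which is nonzero unless $(\sigma,\theta)=0$. Hence $\mathcal J$ is invertible. Critical points are also unique: if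 $z_1-z_2=(\sigma,\theta)$ for two of them, then $0=(\sigma,\theta)\cdot\int\mathcal J(\sigma,\theta)$ along the segment gives $A\sigma=0$, $B\theta=0$ along it, so $0=G(z_1)-G(z_2)=(-Y\theta,Y^T\sigma)$ and $z_1=z_2$. So $Du=W(z(x))$ is continuous on $\{y\ne0\}$. Suppose $Du\in W^{1,p}_{loc}$ near $0$ with $p>m+\kappa$. By Fubini and Morrey's theorem on $\mathbb R^{m+\kappa}$, for a.e. $b$ the slice $(y,a)\mapsto Du(y,a,b)$ agrees, for $y\neq0$, with a continuous function. Fix such a $b$, small and nonzero, and any $|s|\le1$. For small $y$ solve $\nabla F(t_y)=b-Y(y)^Ts$ with $1<|t_y|<2$; this is possible, and $t_y$ depends continuously on $y$, because $\nabla F$ is a homeomorphism of $\{1<|t|<2\}$ onto $\{0<|\beta|<q\}$. At the point $(y,Y(y)t_y,b)$ the critical point is $(s,t_y)$, so the $a$-component of $Du$ there is $s$. Let $y\to0$: the continuous function would have $a$-component $s$ at $(0,0,b)$, for every $|s|\le1$. This is impossible.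

The diagnosis is that when $|t|>1$ and $|s|<1$, the block $B$ is positive but $A=0$. We need *both* blocks positive as soon as *one* of $s$, $t$ leaves the unit ball.

## 6. A coupled penalty that is definite in both variables

The cure is to let each penalty be bent by the other variable. Put $\varepsilon=\frac1{16}$ and
$$h(s,t)=(1-\varepsilon|s|^2)F(t)-(1-\varepsilon|t|^2)F(s). \tag{6}$$
Then
$$A=2\varepsilon F(t)I+(1-\varepsilon|t|^2)D^2F(s),\qquad B=2\varepsilon F(s)I+(1-\varepsilon|s|^2)D^2F(t).$$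
For $s,t\in\bar B_2$ we have $1-\varepsilon|s|^2,\ 1-\varepsilon|t|^2\ge\frac34$, so $A,B\ge0$. Let $d:=\max(d_s,d_t)\in[0,1]$, and let $C$ denote constants that do not depend on the point.

**(P)** *If $d>0$, then $A,B\ge\frac18d^qI$.* If $d=d_t$, then $A\ge2\varepsilon d^qI=\frac18d^qI$, and $B\ge\frac34D^2F(t)\ge\frac34d^{q-1}I\ge\frac18d^qI$ by (5) and $d\le1$. The case $d=d_s$ is symmetric.

**(Q)** *$|A|,|B|\le Cd^{q-2}$, $\;|h_s|,|h_t|\le Cd^{q-1}$, $\;|h_{st}|\le\frac12q\,d^{q-1}$.* The first bound follows from (5) and $d\le1$. For the others, $h_s=-2\varepsilon F(t)s-(1-\varepsilon|t|^2)\nabla F(s)$ has size at most $4\varepsilon d^q+qd^{q-1}$, and $h_t$ is similar. Finally $h_{st}=-2\varepsilon\,s\otimes\nabla F(t)+2\varepsilon\,\nabla F(s)\otimes t$, so $|h_{st}|\le2\varepsilon(2+2)q\,d^{q-1}=\frac12q\,d^{q-1}$.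

The price for (P) is the new term $h_{st}$ in $N=-Y-h_{st}$. By (Q) it is at most half of $Y$ when $|y|\ge q\,d^{q-1}$. When $|y|<q\,d^{q-1}$ we give up on $N$ and use (P). This is the case distinction of Step 3 below.

If $d=0$, then $A=B=0$, $h_{st}=0$ and $\nabla h=0$: nothing has changed on the cone.

## 7. Proof of Theorem 1

Given $1\le p<n$, fix $q>2$ so large that $q'p<n$, where $q'=q/(q-1)$; this is possible because $q'\to1$ as $q\to\infty$. (For $(6,4)$ and $p=5$ this means $q'<\frac65$, that is, $q>6$.) Use (6) with this $q$, and let $\Omega=\{|x|<2^{-q-2}\}$.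

**Step 1 (one saddle point for each $x\ne0$).** The purpose is to define $z(x)$.

*Existence.* For $x\in\Omega$, $\Phi(\cdot;x)$ is continuous on $\bar B_2\times\bar B_2$, convex in $s$ and concave in $t$. By the von Neumann–Sion minimax theorem it has a saddle point $(s^*,t^*)$:
$$\Phi(s^*,t)\le\Phi(s^*,t^*)\le\Phi(s,t^*)\qquad\text{for all }s,t\in\bar B_2.$$
Take $t=0$ and $s=0$. Since $h(s,0)=-F(s)$ and $h(0,t)=F(t)$, we get $s^*\cdot a+F(s^*)\le t^*\cdot b-F(t^*)$, so
$$F(s^*)+F(t^*)\le2(|a|+|b|)\le4|x|<2^{-q}.$$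
Hence $d_{s^*},d_{t^*}<\frac12$ and $|s^*|,|t^*|<\frac32$. The saddle point is interior, so $G(s^*,t^*;x)=0$. Conversely, by convexity and concavity, every zero of $G(\cdot;x)$ in $\bar B_2\times\bar B_2$ is a saddle point.

*Uniqueness for $x\ne0$.* Let $z_1=(s_1,t_1)$ and $z_2=(s_2,t_2)$ be zeros of $G(\cdot;x)$ with $z_1-z_2=(\sigma,\theta)\ne0$. Take the inner product of $G(z_1;x)-G(z_2;x)=0$ with $(\sigma,\theta)$ and integrate along the segment. By (4),
$$0=\int_0^1\big(\sigma\cdot A\sigma+\theta\cdot B\theta\big)\Big|_{z_2+r(\sigma,\theta)}\,dr .$$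
The integrand is continuous and nonnegative, so it vanishes identically. By (P), $d=0$ on the whole segment. Hence $\nabla h(z_1)=\nabla h(z_2)=0$, and $G=0$ reads $a=Yt_i$, $b=Y^Ts_i$ for $i=1,2$. Subtracting, $Y\theta=0$ and $Y^T\sigma=0$, that is, $|y||\theta|=|y||\sigma|=0$. Since $(\sigma,\theta)\neq0$, $y=0$; then $a=b=0$, so $x=0$. For $x\in\Omega\setminus\{0\}$ we write $z(x)=(s(x),t(x))$ for the unique zero.

**Step 2 (regularity away from $0$).** The purpose is to make (3) legitimate.

Let $x\ne0$. *$\mathcal J$ is invertible at $z(x)$.* If $d>0$, then by (4) and (P) its quadratic form is positive definite. If $d=0$, then $A=B=0$, $h_{st}=0$, and $a=Yt$, $b=Y^Ts$; so $y\ne0$ (otherwise $x=0$), and $N=-Y(y)$ is invertible, hence so is $\mathcal J$.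

$G$ is $C^1$ in $(z,x)$ because $h\in C^2$. The implicit function theorem gives, near each $x_0\ne0$, a $C^1$ function with values near $z(x_0)$ solving $G=0$; by uniqueness it equals $z(x)$. So $z\in C^1(\Omega\setminus\{0\};B_2\times B_2)$. Put $u(x)=\Phi(z(x);x)$. By (3), $Du=W(z(x))$, which is $C^1$; so $u\in C^2(\Omega\setminus\{0\})$. $Du$ is bounded, so $u$ extends to a Lipschitz function on $\Omega$ (as $n\ge2$). Moreover $Dz=-\mathcal J^{-1}G_x$, where $G_x$ is bounded because $G$ is affine in $x$ with coefficients bounded in terms of $|s|,|t|\le2$. Hence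
$$|D^2u|\le C|Dz|\le C\|\mathcal J^{-1}\|\qquad\text{at }z(x).$$

**Step 3 (the estimate $\|\mathcal J^{-1}\|\le C|x|^{-q'}$ at $z(x)$, $x\ne0$).** The purpose is $D^2u\in L^p$. From $a=Yt+h_s$, $b=Y^Ts+h_t$ and (Q),
$$|x|\le C(|y|+d^{q-1}).$$
Let $\mathcal J(\sigma,\theta)=(f,g)$, $X=|(\sigma,\theta)|$, $R=|(f,g)|$. By (4), $\sigma\cdot A\sigma+\theta\cdot B\theta=(\sigma,\theta)\cdot(f,g)\le XR$.

*Case 1: $|y|<q\,d^{q-1}$.* Then $d>0$, and (P) gives $\frac18d^qX^2\le XR$, so $\|\mathcal J^{-1}\|\le8d^{-q}$. Now $|x|\le Cd^{q-1}$, so $d\ge c|x|^{1/(q-1)}$ and $d^{-q}\le C|x|^{-q/(q-1)}=C|x|^{-q'}$.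

*Case 2: $|y|\ge q\,d^{q-1}$.* Then $|x|\le C|y|$; in particular $y\ne0$. By (Q), $|h_{st}|\le\frac12|y|$, and $|Y\theta|=|y||\theta|$, $|Y^T\sigma|=|y||\sigma|$. So
$$|N\theta|\ge\tfrac12|y||\theta|,\qquad|N^T\sigma|\ge\tfrac12|y||\sigma|. \tag{7}$$
Put $M=\max(|A|,|B|)$. Since $A\ge0$ is symmetric, $|A\sigma|^2\le|A|\,\sigma\cdot A\sigma\le MXR$, and likewise $|B\theta|^2\le MXR$. The rows of $\mathcal J(\sigma,\theta)=(f,g)$ are $A\sigma+N\theta=f$ and $-N^T\sigma+B\theta=g$, so $|N\theta|\le|f|+|A\sigma|$ and $|N^T\sigma|\le|g|+|B\theta|$. Add and use (7) and $X\le|\sigma|+|\theta|$: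
$$|y|X\le4R+4(MXR)^{1/2}\le4R+\tfrac12|y|X+\frac{8MR}{|y|},$$
where the last inequality is $4\alpha\beta\le\frac12\alpha^2+8\beta^2$ with $\alpha^2=|y|X$, $\beta^2=MR/|y|$. Therefore
$$X\le\Big(\frac8{|y|}+\frac{16M}{|y|^2}\Big)R. \tag{8}$$
By (Q), $M\le Cd^{q-2}\le C|y|^{(q-2)/(q-1)}$. Since $-2+\frac{q-2}{q-1}=-q'$ and $|y|\le1$, $q'>1$, (8) gives $\|\mathcal J^{-1}\|\le C|y|^{-q'}\le C|x|^{-q'}$.

*Conclusion.* $|D^2u|\le C|x|^{-q'}\in L^p(\Omega)$, because $q'p<n$. Apply Lemma 1 with $Z=\{0\}$ to $u$ and then to the components of $Du$: $u\in W^{2,p}(\Omega)$.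

Case 1 shows why $q$ is taken large: the loss is the passage from the exponent $1$ to $q'$.

**Step 4 (the foliation).** The purpose is to put every point of $\Omega$ on a plane. Let $s,t\in B_2$. By (2), $\Pi_{s,t}$ is an affine subspace of dimension $m=n-k$, and $\Pi_{s,t}\cap\Omega$ is convex, so if nonempty it is an $(n-k)$-plane in $\Omega$. If $0\neq x\in\Pi_{s,t}\cap\Omega$, then $G(s,t;x)=0$, hence $z(x)=(s,t)$ by uniqueness and $Du(x)=W(s,t)$. On $\Omega\setminus\{0\}$ the map $Du$ is continuous, so it equals the precise representative $w$. Thus $w\equiv W(s,t)$ on $\Pi_{s,t}\cap\Omega\setminus\{0\}$. Since $m\ge1$, a point is $\mathcal H^m$-null, and $w$ is $\mathcal H^m$-a.e. constant on $\Pi_{s,t}\cap\Omega$. Each $x\ne0$ in $\Omega$ lies on $\Pi_{s(x),t(x)}$, and $0\in\Pi_{0,0}$. So $w$ is pointwise weakly $(n-k)$-flatly foliated with $F_k=\Omega$.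

**Step 5 (failure of (a), (b), (c)).** The purpose is to use the planes through $0$. If $|s|,|t|\le1$, then $\nabla h(s,t)=0$, so $\Pi_{s,t}=\{(y,Y(y)t,Y(y)^Ts)\}$ contains $0$. Hence $w$ takes all the values $W(s,t)$, $|s|,|t|\le1$, in every neighborhood of $0$; these are pairwise different, since $W(s,t)$ contains $s$ and $t$ as components.

If $w=\bar w$ a.e. with $\bar w$ continuous, then $w=\bar w$ on $\Omega\setminus\{0\}$, where both are continuous. Letting $x\to0$ along $\Pi_{s,t}$ gives $\bar w(0)=W(s,t)$ for all $|s|,|t|\le1$, which is impossible. So (a) fails, and (c) fails because it includes continuity. Finally, the planes $\Pi_{s,t}\cap\Omega$ with $|s|,|t|\le1$ all contain $0$ and carry different a.e. constants. Whether or not $w$ is defined at $0$, it can be constant on at most one of them. So (b) fails. $\blacksquare$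

On the cone $|a|,|b|\le|y|$, $y\ne0$, the point $(s,t)=(Yb,Y^Ta)/|y|^2$ lies in the closed unit balls and solves $G=0$, so it is $z(x)$, and $u=a\cdot Y(y)b/|y|^2$. For $(6,4)$ the example equals $\mathrm{Re}(a\bar b/y)$ there.

## 8. Further dimensions: products, and Theorem 2.1

Let us record what an example gives. By a *point example* for $(n,k)$ at $p$ we mean: an open $\Omega\ni0$ in $\mathbb R^n$ and $u\in W^{2,p}_{loc}(\Omega)$ such that $w=Du$ is continuous on $\Omega\setminus\{0\}$ and pointwise weakly $(n-k)$-flatly foliated with $F_k=\Omega$, and such that there are two $(n-k)$-planes in $\Omega$ through $0$ on which $w$ is, off $0$, equal to two different constants. The argument of Step 5 shows that (a), (b), (c) fail for every point example. Theorem 1 produces point examples.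

**Lemma 2 (larger $n$).** If there is a point example $u$ for $(n,k)$ at $p$, then for every $l\ge1$ the function $\tilde u(x,x'')=u(x)$ on $\Omega\times\mathbb R^l$ satisfies the hypotheses for $(n+l,k)$ at the same $p$, with $F_k=\Omega\times\mathbb R^l$, and (a), (b), (c) fail for it.

**Proof.** Clearly $\tilde u\in W^{2,p}_{loc}$. Off $\{0\}\times\mathbb R^l$ its gradient $(w(x),0)$ is continuous, so it is the precise representative there. If $P$ is an $(n-k)$-plane in $\Omega$, a component of $\Omega\cap(a+V)$, then $P\times\mathbb R^l$ is a component of $(\Omega\times\mathbb R^l)\cap((a,0)+V\times\mathbb R^l)$, hence an $(n+l-k)$-plane. If $w=\xi$ holds $\mathcal H^{n-k}$-a.e. on $P$, then the precise representative is $(\xi,0)$ almost everywhere on $P\times\mathbb R^l$: the set $\{0\}\times\mathbb R^l$ is null in it because $n-k\ge1$, and on the rest one uses Fubini. Through every point passes such a plane. If $D\tilde u=\bar g$ a.e. with $\bar g$ continuous, then $\bar g=(w,0)$ off $\{0\}\times\mathbb R^l$;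 restricting to $x''=0$ we would get a continuous representative of $w$, a contradiction. So (a) and (c) fail. For (b), take the two planes $P_1,P_2$ through $0$ in the definition: $P_1\times\mathbb R^l$ and $P_2\times\mathbb R^l$ both contain $(0,0)$ and carry different constants, so the representative cannot be constant on both. $\square$

**Proof of Theorem 2.1.** Since $m\le\rho(\kappa)$, a map $Y$ exists by Hurwitz–Radon. Since $m\le\kappa$ (Section 2), $n\le3\kappa<4\kappa=2k$, so $\min\{2k,n\}=n$. Theorem 1 gives, for every $p\in[1,n)$, a gradient in $W^{1,p}$ for which the conclusions of Proposition A fail. If $k\equiv0$ mod $4$, then $\kappa$ is even, and $Y(y)=y_1I+y_2J$ gives $m=2$, $n=k+2$. $\blacksquare$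

## 9. Extra variables on which the singularity heals: Theorem 2.2

For $k\equiv0$ mod $4$, part 2 follows from part 1 for $n=k+2$, with $p^*=k+2$, and Lemma 2. The remaining $k\ge4$ with $k\not\equiv3$ mod $4$ are
$$k=2\kappa+\nu,\qquad\kappa\ge2\text{ even},\quad\nu\in\{1,2\}.$$
By Lemma 2 it suffices to produce point examples for $n=k+2$. Put $m=2$, $Y(y)=y_1I+y_2J$, $n_0=2\kappa+2$. Then $n=n_0+\nu$ and $k+1=n_0+\nu-1$.

The first attempt would be to add a variable $c\in\mathbb R^\nu$ on which the example of Theorem 1 does not depend, and to use its planes at fixed $c$: they have dimension $2=n-k$. But Theorem 1 gives only $p<n_0\le k+1$. The singular set $\{0\}\times\mathbb R^\nu$ is too big. So we make the saddle strictly definite for $c\ne0$ by a term that vanishes at $c=0$.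

**Choice of exponents.** Let $\gamma=2$ if $\nu=1$; if $\nu=2$, choose $\gamma\in(1,2)$ with $(2-\gamma)(n_0+1)<2$. Consider the conditions
$$\gamma(p-n_0)<\nu,\qquad\text{and, if }\nu=2,\quad(2-\gamma)p<\nu. \tag{9}$$
At $p=k+1=n_0+\nu-1$ the first reads $\gamma(\nu-1)<\nu$, which is $0<1$ or $\gamma<2$, and the second holds by the choice of $\gamma$. Both are open conditions, so (9) holds on some interval $[k+1,p^*)$. Fix $p$ in it, then fix $q>2$ so large that $\gamma(pq'-n_0)<\nu$. Since $p\ge n_0$, we have $pq'>n_0$.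

**The function.** With $x=(y,a,b,c)\in\mathbb R^2\times\mathbb R^\kappa\times\mathbb R^\kappa\times\mathbb R^\nu$, $\delta(c)=|c|^\gamma\in C^1$ and $h$ from (6), let
$$\Phi=s\cdot a+t\cdot b-s\cdot Y(y)t-h(s,t)-\tfrac12\delta(c)(|t|^2-|s|^2),\qquad\Omega=\{|x|<2^{-q-2}\}.$$
Now $\Phi_{ss}=A+\delta I$, $-\Phi_{tt}=B+\delta I$, and $\Phi_{st}=N$ is unchanged. Moreover
$$G=(a-Yt-h_s+\delta s,\ -b+Y^Ts+h_t+\delta t),\qquad\mathcal J_\delta:=D_zG=\mathcal J+\delta I .$$

**Step 1 (saddle points).** As before, a saddle point exists. From $\Phi(s^*,0)\le\Phi(0,t^*)$ we get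
$$F(s^*)+F(t^*)+\tfrac12\delta(|s^*|^2+|t^*|^2)\le t^*\cdot b-s^*\cdot a\le2(|a|+|b|)<2^{-q},$$
so $|s^*|,|t^*|<\frac32$ and $G=0$ there; zeros of $G(\cdot;x)$ and saddle points are the same. Uniqueness for $x\ne0$: if $c\ne0$, the quadratic form of $\mathcal J_\delta$ is at least $\delta|(\sigma,\theta)|^2$ with $\delta>0$, so two different zeros are impossible; if $c=0$, then $\delta=0$, $(y,a,b)\ne0$, and the argument of Section 7 applies.

**Step 2 (regularity).** At $z(x)$, $x\neq0$, $\mathcal J_\delta$ is invertible: by definiteness if $c\ne0$, and as in Section 7 if $c=0$. $G$ is $C^1$ jointly in $(z,x)$ because $\delta\in C^1$. So $z\in C^1(\Omega\setminus\{0\})$, and for $u(x)=\Phi(z(x);x)$,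
$$Du=\Phi_x=\big((-s\cdot Y(e_i)t)_i,\ s,\ t,\ \tfrac12\nabla\delta(c)(|s|^2-|t|^2)\big). \tag{10}$$
This is bounded and continuous on $\Omega\setminus\{0\}$. It is $C^1$ on $\Omega\setminus\{0\}$ if $\nu=1$ (then $\delta=c^2$), and $C^1$ on $\Omega\setminus\{c=0\}$ if $\nu=2$. As $G_x$ is bounded ($G_c$ contains $\nabla\delta$, which is bounded),
$$|D^2u|\le C\big(\|\mathcal J_\delta^{-1}\|+|c|^{\gamma-2}\big)$$
where $Du$ is $C^1$; for $\nu=1$ the last term is constant.

**Step 3 (the estimate).** With $\lambda=|(y,a,b)|$ we claim $\|\mathcal J_\delta^{-1}\|\le C(\lambda+\delta)^{-q'}$ at $z(x)$, $x\ne0$. From $a=Yt+h_s-\delta s$, $b=Y^Ts+h_t+\delta t$ and (Q),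
$$\lambda\le C(|y|+d^{q-1}+\delta).$$
Recall that $|y|,\delta\le1$ in $\Omega$.

*Case 1: $|y|<q\,d^{q-1}$.* Then $d>0$; by (P) the quadratic form of $\mathcal J_\delta$ is at least $(\frac18d^q+\delta)|(\sigma,\theta)|^2$, so $\|\mathcal J_\delta^{-1}\|\le C(d^q+\delta)^{-1}$. And $(\lambda+\delta)^{q'}\le C(d^{q-1}+\delta)^{q'}\le C(d^q+\delta^{q'})\le C(d^q+\delta)$.

*Case 2: $|y|\ge q\,d^{q-1}$ and $\delta\le|y|$.* If $y=0$, then $\delta=0$ and $d=0$, so $\lambda=0$ and $x=0$; hence $y\neq0$. Here $\lambda+\delta\le C|y|$. The derivation of (8) used only (4), $A,B\ge0$ and (7); so it holds with $A+\delta I$, $B+\delta I$ and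
$$M=\max(|A+\delta I|,|B+\delta I|)\le C(d^{q-2}+\delta)\le C|y|^{(q-2)/(q-1)} .$$
Thus $\|\mathcal J_\delta^{-1}\|\le C|y|^{-q'}\le C(\lambda+\delta)^{-q'}$.

*Case 3: $|y|\ge q\,d^{q-1}$ and $\delta>|y|$.* Then $\lambda\le C\delta$, and $\|\mathcal J_\delta^{-1}\|\le\delta^{-1}\le\delta^{-q'}\le C(\lambda+\delta)^{-q'}$.

*Integration.* Substituting $\lambda=\delta r$, and using $pq'>n_0$,
$$\int_0^1(\lambda+\delta)^{-pq'}\lambda^{n_0-1}\,d\lambda\le\delta^{n_0-pq'}\int_0^\infty(1+r)^{-pq'}r^{n_0-1}\,dr=C\delta^{-(pq'-n_0)} .$$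
Hence
$$\int_\Omega\|\mathcal J_\delta^{-1}\|^p\,dx\le C\int_{|c|<1}|c|^{-\gamma(pq'-n_0)}\,dc<\infty,$$
because $\gamma(pq'-n_0)<\nu$. If $\nu=2$, $|c|^{(\gamma-2)p}$ is integrable by $(2-\gamma)p<2$. So $D^2u\in L^p$. Lemma 1, applied to $u$ with $Z=\{0\}$ and to $Du$ with $Z=\{0\}$ ($\nu=1$) or $Z=\Omega\cap\{c=0\}$ ($\nu=2$, of dimension $n-2$), gives $u\in W^{2,p}(\Omega)$.

**Step 4 (foliation and planes through $0$).** For $s,t\in B_2$ and $c\in\mathbb R^\nu$ the set
$$\Pi_{s,t,c}=\{(y,\ Yt+h_s-\delta s,\ Y^Ts+h_t+\delta t,\ c):y\in\mathbb R^2\}$$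
is an affine $2$-plane, and $2=n-k$. It consists of the points $x$ with last component $c$ and $G(s,t;x)=0$. On $\Pi_{s,t,c}\cap\Omega\setminus\{0\}$ we have $z(x)=(s,t)$, so by (10) $Du$ is constant there, and it equals the precise representative by continuity. Each $x\ne0$ in $\Omega$ lies on $\Pi_{s(x),t(x),c}$, and $0\in\Pi_{0,0,0}$. All $\Pi_{s,t,0}$ with $|s|,|t|\le1$ contain $0$ and carry the different constants $((-s\cdot Y(e_i)t)_i,s,t,0)$. So $u$ is a point example for $(k+2,k)$ at $p$. $\blacksquare$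

## 10. One scalar parameter and a convex minimum: Theorem 2.3

For $k\equiv3$ mod $4$ we use a different function: a minimum over a single scalar $s$, with leaves on which $s$ and a vector $X$ are both constant. By Lemma 2 it suffices to find point examples for $k\ge5$, $n=k+4$.

**Choice of exponents.** Let $\tau=k-1\ge4$, $x=(y,a,b)\in\mathbb R^4\times\mathbb R\times\mathbb R^\tau=\mathbb R^{k+4}$, and $Ey=(y,0)\in\mathbb R^\tau$, so $|Ey|=|y|$. We need $\alpha\in(1,2)$ with
$$(2-\alpha)(p+1)<\tau,\qquad\alpha(p-1)<\tau+4. \tag{11}$$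
For $p=k+1=\tau+2$ this is $\frac{\tau+6}{\tau+3}<\alpha<\frac{\tau+4}{\tau+1}$. The interval is nonempty because $(\tau+6)(\tau+1)=\tau^2+7\tau+6<\tau^2+7\tau+12=(\tau+4)(\tau+3)$, and it lies in $(1,2)$ because $\tau\ge4$. Fix such an $\alpha$; then (11) holds for all $p$ in some $[k+1,p^*)$. Fix such a $p$. (With $y\in\mathbb R^3$ and $n=k+3$ the second condition would become $\alpha<\frac{\tau+3}{\tau+1}$, and the window would require $\tau^2+7\tau+6<\tau^2+6\tau+9$, i.e. $\tau<3$, while $|Ey|=|y|$ on $\mathbb R^3$ needs $\tau\ge3$.)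

**The function.** Let $\varepsilon=\frac{\alpha-1}{32\alpha}$, $F(s)=(|s|-1)_+^2$ for $s\in\mathbb R$, $\Omega=\{|x|<\frac1{16}\}$, and for $|s|\le2$
$$f(s;x)=sa+(1+\varepsilon s^2)|X|^\alpha+F(s),\quad X=b-sEy,\qquad u(x)=\min_{|s|\le2}f(s;x).$$
Write $f=f_1+F$. With $\beta=\beta(s,X)=(1+\varepsilon s^2)\alpha|X|^{\alpha-2}X$ (and $\beta=0$ if $X=0$),
$$\partial_sf=a+2\varepsilon s|X|^\alpha-\beta\cdot Ey+F'(s). \tag{12}$$
Since $\alpha>1$, $f$ is $C^1$ in $(s,x)$.

**Step 1 (convexity in $s$).** The purpose is uniqueness of the minimizer, with a quantitative bound. Where $X\ne0$, as $1<\alpha<2$,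
$$|\partial_s|X|^\alpha|\le\alpha|X|^{\alpha-1}|y|,$$
$$\partial_s^2|X|^\alpha=\alpha|X|^{\alpha-2}|y|^2-\alpha(2-\alpha)|X|^{\alpha-4}(X\cdot Ey)^2\ge\alpha(\alpha-1)|X|^{\alpha-2}|y|^2 .$$
Hence, using $|s|\le2$,
$$\partial_s^2f_1=2\varepsilon|X|^\alpha+4\varepsilon s\,\partial_s|X|^\alpha+(1+\varepsilon s^2)\partial_s^2|X|^\alpha\ge2\varepsilon|X|^\alpha-8\varepsilon\alpha|X|^{\alpha-1}|y|+\alpha(\alpha-1)|X|^{\alpha-2}|y|^2 .$$
Since $8\varepsilon\alpha|X|^{\alpha-1}|y|\le\varepsilon|X|^\alpha+16\varepsilon\alpha^2|X|^{\alpha-2}|y|^2$ and $16\varepsilon\alpha^2=\frac12\alpha(\alpha-1)$,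
$$\partial_s^2f_1\ge e:=\varepsilon|X|^\alpha+\tfrac12\alpha(\alpha-1)|X|^{\alpha-2}|y|^2\ge c\,|X|^{\alpha-2}(|X|^2+|y|^2)\ge c\,\mu^\alpha,\qquad\mu:=\max(|y|,|b|). \tag{13}$$
For the last inequality put $v=\max(|X|,|y|)$: since $\alpha-2<0$, $|X|^{\alpha-2}(|X|^2+|y|^2)\ge v^{\alpha-2}v^2=v^\alpha$, and $|b|\le|X|+2|y|\le3v$, so $v\ge\mu/3$.

If $\mu>0$, then $X=0$ for at most one $s$, $\partial_sf$ is continuous in $s$, and $F'$ is nondecreasing; so $\partial_sf$ is strictly increasing and $f(\cdot;x)$ is strictly convex. If $\mu=0$, then $f=sa+F(s)$ is convex.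

**Step 2 (the minimizer and the gradient).** A minimizer $s$ satisfies $f(s;x)\le f(0;x)=|b|^\alpha$, so $F(s)\le|b|^\alpha+2|a|<\frac1{16}+\frac2{16}<\frac14$, and $|s|<\frac32$. In particular $\partial_sf(s;x)=0$. If $\mu>0$, it is unique by strict convexity. If $\mu=0$ and $a\ne0$, then $F'(s)=-a\ne0$ determines $s$. So for $x\in\Omega\setminus\{0\}$ the minimizer $s(x)$ is unique, and by compactness it is continuous in $x$. For $x,x'$ in $\Omega\setminus\{0\}$,
$$f(s(x');x')-f(s(x');x)\le u(x')-u(x)\le f(s(x);x')-f(s(x);x) .$$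
Since $f\in C^1$ and $s(x')\to s(x)$ as $x'\to x$, both sides are $\partial_xf(s(x);x)\cdot(x'-x)+o(|x'-x|)$. (This is Danskin's theorem.) So $u\in C^1(\Omega\setminus\{0\})$ and
$$w=Du=(-sE^T\beta,\ s,\ \beta),\qquad s=s(x),\quad X=X(x)=b-s(x)Ey,\quad\beta=\beta(s,X), \tag{14}$$
which is bounded. As in Section 7, $u$ is Lipschitz.

**Step 3 (foliation and planes through $0$).** For $|s|<2$ and $X\in\mathbb R^\tau$ let
$$\Pi_{s,X}=\{(y,\ \beta\cdot Ey-2\varepsilon s|X|^\alpha-F'(s),\ X+sEy):y\in\mathbb R^4\},\qquad\beta=\beta(s,X).$$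
This is affine of dimension $4=n-k$, and by (12) it is exactly the set of $x$ with $b-sEy=X$ and $\partial_sf(s;x)=0$. If $0\ne x\in\Pi_{s,X}\cap\Omega$, then by convexity $s$ is a minimizer, so $s=s(x)$ and $X=X(x)$, and $w(x)=(-sE^T\beta,s,\beta)$ does not depend on $x$. Off $0$, $w$ is continuous and equals the precise representative. Each $x\ne0$ in $\Omega$ lies on $\Pi_{s(x),X(x)}$. For $|s|\le1$, $\Pi_{s,0}=\{(y,0,sEy)\}$ contains $0$, and $w=(0,s,0)$ on $\Pi_{s,0}\cap\Omega\setminus\{0\}$. So $u$ is a point example, *provided* $w\in W^{1,p}(\Omega)$.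

**Step 4 (pointwise bound for $Dw$).** Let $Z=\{0\}\cup\{x\in\Omega\setminus\{0\}:X(x)=0\}$. It is relatively closed, since $X(\cdot)$ is continuous off $0$. By Step 3 it lies in $\{(y,-F'(s),sEy)\}$, the image of a bounded set of parameters $(y,s)\in\mathbb R^5$ under a Lipschitz map. Since $n-1\ge8>5$, $\mathcal H^{n-1}(Z)=0$.

On $\Omega\setminus Z$ we have $X\ne0$, hence $\mu>0$. Near $(s(x),x)$ the function $\partial_sf_1$ is $C^1$ and $\partial_s^2f_1\ge e>0$. *$s$ is locally Lipschitz:* for $x'$ near $x$,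
$$\partial_sf(s(x);x')-\partial_sf(s(x');x')=\partial_sf_1(s(x);x')-\partial_sf_1(s(x);x),$$
because $\partial_sf(s(x');x')=0=\partial_sf(s(x);x)$ and $F'$ does not involve $x$. The left side is at least $c|s(x)-s(x')|$ in absolute value with a local constant $c>0$, and the right side is at most $C|x-x'|$ with a local constant. The same argument applies to any two points near a given one.

*The size of $Ds$.* Differentiate $\partial_sf_1(s(x);x)+F'(s(x))=0$ at a point where $s$ is differentiable. If $|s|<1$ or $|s|>1$, $F'$ has slope $0$ or $2$ there. On the sets $\{s=\pm1\}$, $Ds=0$ a.e. Hence a.e. in $\Omega\setminus Z$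
$$|Ds|\le\frac{|\partial_x\partial_sf_1|}{e+2\cdot1_{\{|s|>1\}}}\le\frac{C(1+\eta)}{e+2\cdot1_{\{|s|>1\}}},\qquad\eta:=|X|^{\alpha-2}|y| .$$
Here we used $\partial_sf_1=a+2\varepsilon s|X|^\alpha-\beta\cdot Ey$, whose $x$-derivatives are bounded by $C(1+|X|^{\alpha-1}+|X|^{\alpha-2}|y|)$, and $|X|\le|b|+2|y|<1$.

*The size of $Dw$.* From $X=b-sEy$ we get $|DX|\le C(1+|y||Ds|)$, and then $|D\beta|\le C(|X|^{\alpha-1}|Ds|+|X|^{\alpha-2}|DX|)$. By (14),
$$|Dw|\le C\big(|Ds|+|X|^{\alpha-2}+\eta|Ds|\big)\le C|X|^{\alpha-2}+\frac{C(1+\eta^2)}{e+2\cdot1_{\{|s|>1\}}} .$$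
By (13), $e\ge c|X|^{\alpha-2}|y|^2$, so $\eta^2/e\le C|X|^{\alpha-2}$. Also $1/e\le C\mu^{-\alpha}$, and if $|s|>1$, then $1/(e+2)\le\frac12\le|X|^{\alpha-2}$. Therefore, a.e. in $\Omega\setminus Z$,
$$|Dw|\le C|X|^{\alpha-2}+C\mu^{-\alpha}1_{\{|s|\le1\}} . \tag{15}$$

**Step 5 (both terms are in $L^p$).** *The second term.* If $|s(x)|\le1$, then $F'(s)=0$ and $a=\beta\cdot Ey-2\varepsilon s|X|^\alpha$ with $|X|\le2\mu$. So $|a|\le C\mu^\alpha$. Integrate first in $a$, then in $(y,b)\in\mathbb R^{4+\tau}$, where $\{\mu<r\}$ has volume $Cr^{4+\tau}$: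
$$\int_\Omega\mu^{-\alpha p}1_{\{|s|\le1\}}\,dx\le C\int_0^1\mu^{-\alpha p+\alpha+\tau+3}\,d\mu<\infty,$$
because $\alpha(p-1)<\tau+4$.

*The first term.* Fix $y$ and use $(s,X)$ as coordinates: let
$$\Psi_y(s,X)=(a,b)=\big(\beta\cdot Ey-2\varepsilon s|X|^\alpha-F'(s),\ X+sEy\big),\qquad|s|<2,\ 0<|X|<4 .$$
This is locally Lipschitz, and every $(a,b)$ with $x=(y,a,b)\in\Omega\setminus Z$ equals $\Psi_y(s(x),X(x))$. The determinant of $D\Psi_y$ is $\partial_sa-\partial_Xa\cdot Ey$, the derivative of $a$ in $s$ at fixed $b$; by (12) this is $-\partial_s^2f$. Hence a.e.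
$$|\det D\Psi_y|=|\partial_s^2f_1+F''(s)|\le C\big(|X|^\alpha+|X|^{\alpha-1}|y|+|X|^{\alpha-2}|y|^2+1\big)\le C|X|^{\alpha-2} .$$
The area formula gives, with constants independent of $y$, and after integrating over the bounded set of $y$,
$$\int_{\Omega\setminus Z}|X(x)|^{(\alpha-2)p}\,dx\le C\int_{|X|<4}|X|^{(\alpha-2)p}\,|X|^{\alpha-2}\,dX=C\int_{|X|<4}|X|^{-(2-\alpha)(p+1)}\,dX<\infty,$$
because $(2-\alpha)(p+1)<\tau$.

So $w$ is bounded and locally Lipschitz on $\Omega\setminus Z$, with $Dw\in L^p$ by (15). Lemma 1 gives $w\in W^{1,p}(\Omega)$. Applied to $u$ with $Z$ replaced by $\{0\}$, it also shows that $w$ is the weak gradient of $u$. Hence $u\in W^{2,p}(\Omega)$, and $u$ is a point example for $(k+4,k)$ at $p$. With Lemma 2 this proves part 3 for all $n\ge k+4$.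

For the summary sentence of Theorem 2, let $k\ge4$ and $n\ge k+4$. If $k=4$, part 2 applies, and if $k\ge5$, part 3 applies. $\blacksquare$
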